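# Scalars on the second center and the failure of chain-center duality

## 1. The subgroups $K_\psi$ of the second center

Let $G$ be a locally compact Hausdorff group with center $Z=Z(G)$. Write $[x,y]=xyx^{-1}y^{-1}$, let $\mathbb T$ be the circle group, and let $\operatorname{Hom}(K,\mathbb T)$ denote the continuous homomorphisms from a topological group $K$ to $\mathbb T$. For a locally compact abelian group $V$, $\widehat V=\operatorname{Hom}(V,\mathbb T)$ is the Pontryagin dual. For a closed subgroup $K\subset V$, $K^\perp\subset\widehat V$ is the group of characters trivial on $K$. All representations are unitary and strongly continuous.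

The second center is
$$Z_2=Z_2(G)=\{x\in G:\ [x,y]\in Z\ \text{ for all } y\in G\}.$$
It is the preimage in $G$ of the center of $G/Z$. Hence it is a closed subgroup, and $Z_2/Z$ is a locally compact abelian group. For $x,x'\in Z_2$ and $y\in G$,
$$[xx',y]=x\,[x',y]\,y\,x^{-1}y^{-1}=x[x',y]x^{-1}\,[x,y]=[x,y]\,[x',y], \tag{1}$$
because $[x',y]$ is central. So for each fixed $y$ the map $x\mapsto[x,y]$ is a continuous homomorphism $Z_2\to Z$.

**Definition.** For $\psi\in\widehat Z$ put
$$K_\psi=\{x\in Z_2:\ \psi([x,y])=1\ \text{ for all } y\in G\},$$
and for a finite set $F\subset\widehat Z$ put $K_F=\bigcap_{\psi\in F}K_\psi$, with $K_\emptyset=Z_2$.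

By (1), $K_\psi$ is an intersection of kernels of continuous homomorphisms $Z_2\to\mathbb T$, so it is a closed subgroup. It contains $Z$. Four further facts are immediate:
$$K_1=Z_2,\qquad K_{\psi^{-1}}=K_\psi,\qquad K_{\psi'}\cap K_{\psi''}\subset K_{\psi'\psi''},\qquad F\subset F'\Rightarrow K_{F'}\subset K_F. \tag{2}$$

**Example (Heisenberg group).** Let $p$ be a prime, $\omega=e^{2\pi i/p}$, and let $H$ be the set of triples $(a,b,c)\in\mathbb F_p^3$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$. Then $[(a,b,c),(a',b',c')]=(0,0,ab'-a'b)$, so $Z=\{(0,0,c)\}$ and $Z_2=H$. If $\psi\ne1$, then $\psi$ is injective on $Z\cong\mathbb F_p$, so $x\in K_\psi$ forces $[x,y]=1$ for all $y$. Thus $K_\psi=Z$ for $\psi\neq1$, while $K_1=H$.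

Here is the property that makes these subgroups useful. If $\rho$ is an irreducible representation of $G$, then by Schur's Lemma $Z$ acts by scalars, $\rho(z)=\chi_\rho(z)1$, and $\chi_\rho\in\widehat Z$ is called the central character of $\rho$.

**Lemma A.** Let $\rho$ be irreducible with central character $\psi$. Then every $x\in K_\psi$ acts by a scalar, $\rho(x)=\lambda_\rho(x)1$, and $\lambda_\rho\in\operatorname{Hom}(K_\psi,\mathbb T)$.

**Proof.** For $x\in K_\psi$ and $y\in G$ we have $xy=[x,y]yx$ with $[x,y]\in Z$, so
$$\rho(x)\rho(y)=\psi([x,y])\,\rho(y)\rho(x)=\rho(y)\rho(x).$$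
By Schur, $\rho(x)$ is a scalar, necessarily of modulus one. Multiplicativity of $\lambda_\rho$ is clear. For a unit vector $\xi$, $\lambda_\rho(x)=\langle\rho(x)\xi,\xi\rangle$ is continuous in $x$. $\blacksquare$

So $\rho$ has a central character on $Z$, and also an extended one, $\lambda_\rho$, on the larger group $K_\psi$, whose size depends on $\psi$. These extended characters will tell apart representations with the same central character, in a way that respects tensor products. The next section describes the problem in which such an invariant is needed.

## 2. The chain group and its map to the dual of the center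

**Weak containment.** A diagonal coefficient of a representation $\pi$ is a function $g\mapsto\langle\pi(g)\xi,\xi\rangle$. We write $\pi\preceq\sigma$ if every diagonal coefficient of $\pi$ is a limit, uniformly on compacta, of finite sums of diagonal coefficients of $\sigma$. Equivalently, $\ker_{C^*(G)}\sigma\subset\ker_{C^*(G)}\pi$ (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, App. F).

For example, the trivial representation of the discrete group $\mathbb Z$ is weakly contained in the regular representation on $\ell^2(\mathbb Z)$. The unit vector $N^{-1/2}\mathbf 1_{\{1,\dots,N\}}$ has coefficient $k\mapsto\max(0,1-|k|/N)$, which tends to $1$ uniformly on finite sets. Yet $\ell^2(\mathbb Z)$ has no nonzero invariant vector.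

Every nonzero representation $\pi$ weakly contains an irreducible one. Indeed, the nonzero $C^*$-algebra $\pi(C^*(G))$ has a pure state. Its GNS representation, composed with $\pi$, is an irreducible representation of $C^*(G)$ whose kernel contains $\ker\pi$, and it comes from an irreducible representation of $G$.

**Definition.** Let $\widehat G$ be the set of isomorphism classes of irreducible representations of $G$. The chain group $C(G)$ has one generator $g_\rho$ for each $\rho\in\widehat G$, and relations
$$g_\rho=g_{\rho'}g_{\rho''}\ \text{ whenever } \rho\preceq\rho'\otimes\rho'',\qquad g_{\rho^*}=g_\rho^{-1},$$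
where $\rho^*$ is the contragredient of $\rho$.

(One also gives $C(G)$ the quotient topology of the Fell topology on $\widehat G$. Our question is about groups only, and the topology plays no role below.)

Some consequences. Every element of $C(G)$ is a single generator: a product $g_{\rho'}g_{\rho''}$ equals $g_\rho$ for any irreducible $\rho\preceq\rho'\otimes\rho''$, and inverses are generators by the second relation. Since $\rho'\otimes\rho''\cong\rho''\otimes\rho'$, the group is abelian. From $1\preceq1\otimes1$ we get $g_1=g_1^2$, so $g_1=1$.

**Lemma B (scalars pass through weak containment).** If $\pi(x)=\lambda\cdot1$ and $\rho\preceq\pi$, then $\rho(x)=\lambda\cdot1$.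

**Proof.** Every diagonal coefficient $\varphi$ of $\pi$ satisfies $\varphi(x)=\lambda\varphi(e)$. This identity survives finite sums and pointwise limits. Hence $\langle\rho(x)\xi,\xi\rangle=\lambda\langle\xi,\xi\rangle$ for every vector $\xi$ of $\rho$, and polarization gives $\rho(x)=\lambda\cdot 1$. $\blacksquare$

If $\rho\preceq\rho'\otimes\rho''$, then $z\in Z$ acts on $\rho'\otimes\rho''$ by $\chi_{\rho'}(z)\chi_{\rho''}(z)$, so Lemma B gives $\chi_\rho=\chi_{\rho'}\chi_{\rho''}$. Also $\chi_{\rho^*}=\chi_\rho^{-1}$. The relations are respected, and there is a canonical homomorphism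
$$C(G)\to\widehat Z,\qquad g_\rho\mapsto\chi_\rho. \tag{3}$$
The group $G$ is called **chain-center dual**, or **cc-dual**, if (3) is an isomorphism of groups. M. Müger showed that every compact group is cc-dual. The question, from Alexandru Chirvasitu, "Chain-center duality for locally compact groups", arXiv:2109.08116 (2021), is whether every locally compact group is. We shall see that the answer is no, and that it fails already for countable discrete groups that are nilpotent of class 2.

**Lemma C.** The map (3) is surjective for every locally compact $G$.

**Proof.** Let $\psi\in\widehat Z$. Realize $\operatorname{Ind}_Z^G\psi$ by left translation on functions $h$ on $G$ with $h(gz)=\psi(z)^{-1}h(g)$ for $z\in Z$ and $|h|$ square integrable over the group $G/Z$. It is nonzero: for $\varphi\in C_c(G)$ the continuous function $h(g)=\int_Z\varphi(gz)\psi(z)\,dz$ has the required covariance, and its modulus has compact support modulo $Z$. Moreover $\operatorname{Re}h(e)>0$ if $\varphi\ge0$, $\varphi(e)>0$, and $\varphi$ is supported in a neighborhood $U$ of $e$ with $\operatorname{Re}\psi>0$ on $U\cap Z$. For $z\in Z$, translation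 by $z$ sends $h$ to $g\mapsto h(z^{-1}g)=h(gz^{-1})=\psi(z)h(g)$, so $Z$ acts by the scalars $\psi$. Any irreducible representation weakly contained in $\operatorname{Ind}_Z^G\psi$ has central character $\psi$ by Lemma B. $\blacksquare$

So only injectivity is in question. Since every element of $C(G)$ is some $g_\rho$, the kernel of (3) is the set of $g_\rho$ with $\rho$ trivial on $Z$. We must decide whether $g_\rho=1$ for all those $\rho$.

## 3. Abelian groups and the Heisenberg group by hand

**Abelian groups.** If $G$ is abelian, then $\widehat G$ consists of characters and $Z=G$. By Lemma B, $\chi\preceq\chi'\otimes\chi''$ forces $\chi=\chi'\chi''$, so (3) has inverse $\chi\mapsto g_\chi$. Abelian groups are cc-dual.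

**The Heisenberg group $H$ over $\mathbb F_p$.** The irreducible representations trivial on $Z$ are the characters $\chi(a,b,c)=\omega^{ra+sb}$, and we must show $g_\chi=1$. On functions on $\mathbb F_p$ put
$$(\rho(a,b,c)h)(t)=\omega^{c+tb}h(t+a).$$
Then
$$\rho(a,b,c)\rho(a',b',c')h(t)=\omega^{c+tb}\,\omega^{c'+(t+a)b'}h(t+a+a'),$$
which is $\rho(a+a',b+b',c+c'+ab')h(t)$, so $\rho$ is a representation. It is irreducible. The elements $(0,b,0)$ generate all diagonal operators, and an operator commuting with those is multiplication by a function. If it also commutes with the translations $\rho(a,0,0)$, the function is constant.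

Now put $y=(s,-r,0)$. For $x=(a,b,c)$ we have $[y,x]=(0,0,sb+ra)$, so
$$\rho(y)\rho(x)\rho(y)^{-1}=\rho([y,x])\rho(x)=\omega^{ra+sb}\rho(x)=\chi(x)\rho(x).$$
Conjugation by the unitary $\rho(y)$ is thus an isomorphism $\rho\otimes\chi\cong\rho$. The relations give $g_\rho g_\chi=g_{\rho\otimes\chi}=g_\rho$, hence $g_\chi=1$. So $H$ is cc-dual: a representation with nontrivial central character absorbs $\chi$.

## 4. Absorbing characters, and where absorption stops

The computation for $H$ suggests a way to try to prove cc-duality for all groups with $[G,G]\subset Z$: find, for each $\chi$ trivial on $Z$, a representation that absorbs it. With weak containment this gives the following.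

**Lemma D (absorption).** Let $[G,G]\subset Z$, let $V=G/Z$ and $\psi\in\widehat Z$. If $\chi\in(K_\psi/Z)^\perp\subset\widehat V$, then $g_\chi=1$.

**Proof.** By Lemma C there is an irreducible $\rho$ with central character $\psi$. Let
$$P=\{\chi\in\widehat V:\ \rho\otimes\chi\preceq\rho\}.$$

**Step 1: $P$ is closed.** This lets us pass from inner automorphisms to their limits. Let $\chi_\alpha\in P$, $\chi_\alpha\to\chi$ in $\widehat V$. The diagonal coefficients of $\rho\otimes\chi$ are the products $\varphi\chi$ with $\varphi$ a diagonal coefficient of $\rho$. Since $\varphi$ is bounded and $\chi_\alpha\to\chi$ uniformly on compacta, $\varphi\chi_\alpha\to\varphi\chi$ uniformly on compacta. Each $\varphi\chi_\alpha$ is a limit, uniformly on compacta, of finite sums of diagonal coefficients of $\rho$. Hence so is $\varphi\chi$.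

**Step 2: $P$ contains the characters coming from conjugation.** For $y\in G$ let $\chi_y(x)=\psi([y,x])$. Here $[y,x]=[x,y]^{-1}$ is multiplicative in $x$ by (1) with $Z_2=G$, so $\chi_y$ is a character of $G$ trivial on $Z$. From $\rho(y)\rho(x)\rho(y)^{-1}=\rho([y,x])\rho(x)=\chi_y(x)\rho(x)$ we get $\rho\otimes\chi_y\cong\rho$, so $\chi_y\in P$.

**Step 3: identify the closure.** By (1), $[y,x]$ is multiplicative in $y$ too, so $\{\chi_y:y\in G\}$ is a subgroup of $\widehat V$. Its annihilator in $V$ consists of the classes of $x$ with $\psi([y,x])=1$ for all $y$, which is $K_\psi/Z$. By Pontryagin duality the closure of a subgroup of $\widehat V$ is the annihilator of its annihilator. So the closure of $\{\chi_y\}$ is $(K_\psi/Z)^\perp$, and Step 1 gives $(K_\psi/Z)^\perp\subset P$.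

**Step 4: read off the relation.** Let $\chi\in P$. The representation $\rho\otimes\chi$ is irreducible, and $\rho\otimes\chi\preceq\rho\otimes\chi$ gives $g_{\rho\otimes\chi}=g_\rho g_\chi$. Also $\rho\otimes\chi\preceq\rho=\rho\otimes1$ gives $g_{\rho\otimes\chi}=g_\rho g_1=g_\rho$. Hence $g_\chi=1$. $\blacksquare$

Thus $g_\chi=1$ for all $\chi$ in the subgroup generated by the $(K_\psi/Z)^\perp$. One representation may not be enough, as the following family shows.

**Example (finite matrices).** Let $G_{p,n}$ be the set of triples $(A,y,w)$ with $A\in M_n(\mathbb F_p)$, $y,w\in\mathbb F_p^n$, and product $(A,y,w)(A',y',w')=(A+A',y+y',w+w'+Ay')$. As we check in Section 6 for the infinite version, commutators are $(0,0,Ay'-A'y)$ and $Z=\{(0,0,w)\}$. The characters of $Z$ are $\psi_c(w)=\omega^{c^Tw}$, $c\in\mathbb F_p^n$. For $c\ne0$,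
$$K_{\psi_c}=\{(A,0,w):c^TA=0\}.$$
Indeed $c^T(Ay'-A'y)=0$ for all $A',y'$ gives $c^TA=0$ (take $A'=0$). Taking $y'=0$ and $A'$ a matrix unit in row $i$, where $c(i)\ne0$, gives $y=0$.

Consider $\chi(A,y,w)=\omega^{\operatorname{tr}A}$. It is the product of the characters $\chi_k(A,y,w)=\omega^{A_{kk}}$, and $\chi_k$ is trivial on $K_{\psi_{e_k}}$, where the $k$-th row of $A$ vanishes. So $g_\chi=\prod_kg_{\chi_k}=1$, with the help of $n$ central characters.

Fewer than $n$ do not suffice to make $\chi$ trivial on $K_F$. If $F=\{\psi_{c_1},\dots,\psi_{c_m}\}$ with $m<n$, choose $v\neq0$ with $c_k^Tv=0$ for all $k$, and $i$ with $v(i)\ne0$. Then $A=ve_i^T$ has $c_k^TA=0$, so $(A,0,0)\in K_F$, and $\operatorname{tr}A=v(i)\ne0$.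

Now let $n$ become infinite. The trace character would be absorbed one diagonal entry at a time, infinitely often, and an element of $C(G)$ is a finite word. This is the point at which the absorption method stops. Stopping is not yet a disproof, since a longer chain of tensor products through other representations might still give $g_\chi=1$. We need an invariant defined on all of $C(G)$.

Lemma A supplies data, namely the characters $\lambda_\rho$, but they live on different groups $K_{\chi_\rho}$. Restricting them all to a common domain loses everything:
$$\bigcap_{\psi\in\widehat Z}K_\psi=\{x\in Z_2:[x,y]=1\ \forall y\}=Z,$$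
since characters separate the points of $Z$, and on $Z$ only the central character remains. But each relation of $C(G)$ involves only three irreducible representations, hence a finite set of central characters. So it is enough that $\lambda_\rho$ and $\lambda_{\rho'}\lambda_{\rho''}$ agree on some $K_F$ with $F$ finite. The invariant should be the germ of $\lambda_\rho$ along the subgroups $K_F$.

## 5. Germs of characters along the $K_F$

Let
$$E=\varinjlim_F\operatorname{Hom}(K_F,\mathbb T),$$
the direct limit of abelian groups over the finite sets $F\subset\widehat Z$ ordered by inclusion, with restriction maps. Concretely, an element of $E$ is represented by a character of some $K_F$. Characters of $K_F$ and $K_{F'}$ are identified if and only if they agree on some $K_{F''}$ with $F''\supset F\cup F'$. In particular, a character of $K_F$ has trivial class if and only if it is trivial on some smaller $K_{F''}$. In $G_{p,n}$, for instance, the class of $\chi_k$ is trivial because $\chi_k$ vanishes on $K_{\psi_{e_k}}$ (in the sense $\chi_k=1$ there).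

Put also
$$S_{cl}=\bigcup_{F\text{ finite}}(K_F/Z)^\perp\subset\widehat{Z_2/Z}.$$
By (2), $F\subset F'$ implies $(K_F/Z)^\perp\subset(K_{F'}/Z)^\perp$. So this is a directed union of subgroups, hence a subgroup.

**Theorem 1 (obstruction, any locally compact $G$).** The canonical map $C(G)\to\widehat Z$ is surjective, and its kernel maps homomorphically onto $\widehat{Z_2/Z}\,/\,S_{cl}$. Hence if some character of $Z_2/Z$ is nontrivial on every $K_F$ ($F\subset\widehat Z$ finite), then $G$ is not cc-dual.

**Proof.** Surjectivity is Lemma C.

**Step 1: a homomorphism on the whole chain group.** For $\rho\in\widehat G$ with central character $\psi$, let $f(\rho)\in E$ be the class of $\lambda_\rho\in\operatorname{Hom}(K_\psi,\mathbb T)$. We check that $f$ respects the relations. Let $\rho\preceq\rho'\otimes\rho''$ with central characters $\psi=\psi'\psi''$. By (2), $K_{\psi'}\cap K_{\psi''}\subset K_\psi$, so the intersection equals $K_{\{\psi,\psi',\psi''\}}$. For $x$ in it, Lemma A gives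
$$(\rho'\otimes\rho'')(x)=\lambda_{\rho'}(x)\lambda_{\rho''}(x)\cdot1.$$
By Lemma B, $\rho(x)$ is the same scalar, that is,
$$\lambda_\rho=\lambda_{\rho'}\lambda_{\rho''}\quad\text{on } K_{\{\psi,\psi',\psi''\}}.$$
So $f(\rho)=f(\rho')f(\rho'')$. For the contragredient, $K_{\psi^{-1}}=K_\psi$ and $\lambda_{\rho^*}=\lambda_\rho^{-1}$ there, so $f(\rho^*)=f(\rho)^{-1}$. Hence there is a homomorphism
$$f:C(G)\to E,\qquad f(g_\rho)=[\lambda_\rho].$$

**Step 2: the values of $f$ on the kernel of (3).** Every element of $C(G)$ is some $g_\rho$, and it lies in the kernel if and only if $\rho$ has trivial central character. Then $\rho$ is an irreducible representation of $G/Z$. Moreover $K_1=Z_2$, and $\lambda_\rho\in\widehat{Z_2/Z}$ is the central character of $\rho$ as a representation of $G/Z$, whose center is $Z_2/Z$. By Lemma C applied to $G/Z$, every $\lambda\in\widehat{Z_2/Z}$ arises in this way. So $f$ maps the kernel onto the image of the homomorphism $\widehat{Z_2/Z}\to E$, $\lambda\mapsto[\lambda]$.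

**Step 3: identify that image.** The class $[\lambda]$ is trivial if and only if $\lambda$ is trivial on some $K_F$ with $F$ finite and $1\in F$. Adding $1$ to $F$ does not change $K_F$, because $K_1=Z_2$. So $[\lambda]$ is trivial if and only if $\lambda\in S_{cl}$, and the image is $\widehat{Z_2/Z}/S_{cl}$. If some $\lambda$ is nontrivial on every $K_F$, this quotient is nontrivial. Then the kernel of (3) is nontrivial. $\blacksquare$

## 6. The trace character on infinite matrices

**Theorem 2 (counterexamples).** For a prime $p$ let $G_p$ be the countable discrete group of triples $(A,y,w)$, where $A$ is an $\mathbb N\times\mathbb N$ matrix over $\mathbb F_p$ with finitely many nonzero entries, $y,w\in\mathbb F_p^{(\mathbb N)}$ (finitely supported columns), and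
$$(A,y,w)(A',y',w')=(A+A',y+y',w+w'+Ay').$$
Then $G_p$ is not cc-dual. Neither is $G_p\times H$ for any locally compact group $H$.

**Proof.**

**Step 1: the group and its center.** The product is associative, since both bracketings of a triple product have third coordinate $w+w'+w''+Ay'+Ay''+A'y''$. The identity is $(0,0,0)$ and $(A,y,w)^{-1}=(-A,-y,-w+Ay)$. Multiplying two elements in both orders changes only the third coordinate, from $w+w'+Ay'$ to $w+w'+A'y$, and elements $(0,0,w)$ are central. So
$$[(A,y,w),(A',y',w')]=(0,0,Ay'-A'y). \tag{4}$$
If $(A,y,w)$ is central, then $A'=0$ in (4) gives $Ay'=0$ for all $y'$, so $A=0$. Then $A'y=0$ for all $A'$, so $y=0$. Hence $Z=\{(0,0,w)\}\cong\mathbb F_p^{(\mathbb N)}$. All commutators are central, so $Z_2=G_p$. The group is nilpotent of class 2.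

**Step 2: elements of $K_F$.** The characters of $Z$ are $\psi_c(w)=\omega^{c\cdot w}$ with $c\in\mathbb F_p^{\mathbb N}$ arbitrary. If $c^TA=0$, then $(A,0,0)\in K_{\psi_c}$, because by (4) $\psi_c([(A,0,0),(A',y',w')])=\omega^{c^TAy'}=1$.

**Step 3: the trace survives on every $K_F$.** Let $\chi(A,y,w)=\omega^{\operatorname{tr}A}$, a character of $G_p$ trivial on $Z$. Let $F=\{\psi_{c_1},\dots,\psi_{c_n}\}$ be any finite set. The vectors $(c_1(i),\dots,c_n(i))\in\mathbb F_p^n$, $i\in\mathbb N$, take only finitely many values. So there are $i\neq j$ with $c_k(i)=c_k(j)$ for all $k$. Put $A=E_{ii}-E_{ji}$. Its $i$-th column is $e_i-e_j$ and the others are $0$, so $c_k^TA=(c_k(i)-c_k(j))e_i^T=0$ for all $k$. By Step 2, $(A,0,0)\in K_F$. But $\operatorname{tr}A=1$, so $\chi(A,0,0)=\omega\ne1$. Thus $\chi\notin S_{cl}$, and Theorem 1 shows that $G_p$ is not cc-dual. More precisely, $f(g_\chi)=[\chi]\neq1$, so $g_\chi\ne1$ although $\chi$ has trivial central character.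

**Step 4: products.** Let $H$ be locally compact. Commutators in $G_p\times H$ are computed in each coordinate, so $Z(G_p\times H)=Z(G_p)\times Z(H)$, $Z_2(G_p\times H)=Z_2(G_p)\times Z_2(H)$, and characters of the center are pairs $(\psi,\varphi)$. An element $(x,h)$ of the second center lies in $K_{(\psi,\varphi)}$ if and only if $\psi([x,y])\varphi([h,k])=1$ for all $y,k$. Setting $k=1$, respectively $y=1$, shows $K_{(\psi,\varphi)}=K_\psi\times K_\varphi$. So for finite $F$ with first projection $F_1$ we have $K_F\supset K_{F_1}\times\{1\}$. By Step 3 the character $(\chi,1)$, which is trivial on the center, is nontrivial on every $K_F$. Theorem 1 applies. $\blacksquare$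

So not all locally compact groups are cc-dual.

## 7. The exact kernel in class 2

When $[G,G]\subset Z$, Lemma D bounds the kernel of (3) from above and Theorem 1 bounds it from below. The two bounds often meet.

**Theorem 3 (the class-2 case).** Let $[G,G]\subset Z$, $V=G/Z$, and let $S_{alg}\subset\widehat V$ be the subgroup generated by all $(K_\psi/Z)^\perp$. Then $\chi\mapsto g_\chi$ is a surjection of $\widehat V$ onto $\ker(C(G)\to\widehat Z)$, and its kernel lies between $S_{alg}$ and $S_{cl}$. If $Z$ is open in $G$ (e.g. $G$ discrete), then $S_{alg}=S_{cl}=:S$, so $\ker(C(G)\to\widehat Z)\cong\widehat V/S$, and $G$ is cc-dual iff every character of $G/Z$ is trivial on some $K_F$, $F$ finite.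

**Proof.**

**Step 1: the kernel consists of characters.** We have $Z_2=G$, so $Z_2/Z=V$ is abelian. For $\chi,\chi'\in\widehat V$, $\chi\chi'=\chi\otimes\chi'$ gives $g_{\chi\chi'}=g_\chi g_{\chi'}$. So $\chi\mapsto g_\chi$ is a homomorphism into the kernel of (3). An element of that kernel is $g_\rho$ with $\rho$ an irreducible representation of the abelian group $V$, i.e. a character. So the homomorphism is surjective.

**Step 2: the two inclusions.** If $g_\chi=1$, then $[\chi]=f(g_\chi)=1$ in $E$, so $\chi\in S_{cl}$ by Step 3 of the proof of Theorem 1. Conversely, by Lemma D the kernel of $\chi\mapsto g_\chi$ contains each $(K_\psi/Z)^\perp$, hence $S_{alg}$.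

**Step 3: $Z$ open.** Here we show $S_{cl}\subset S_{alg}$; the other inclusion follows from Step 2. Now $V$ is discrete and $\widehat V$ is compact. Let $F$ be finite. The product subgroup $\prod_{\psi\in F}(K_\psi/Z)^\perp$ of $\widehat V$ has annihilator $\bigcap_{\psi\in F}K_\psi/Z=K_F/Z$ in $V$. So by Pontryagin duality its closure is $(K_F/Z)^\perp$. But a product of finitely many compact subgroups is compact, being the image of a compact set under multiplication, hence already closed. So
$$(K_F/Z)^\perp=\prod_{\psi\in F}(K_\psi/Z)^\perp\subset S_{alg}.$$
(For $F=\emptyset$ both sides are trivial.) Taking the union over $F$, $S_{cl}=S_{alg}=S$, and the kernel of (3) is $\widehat V/S$.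

**Step 4: the criterion.** Since (3) is surjective, $G$ is cc-dual if and only if $\widehat V/S$ is trivial. By the definition of $S_{cl}$ this means that every character of $G/Z$ is trivial on some $K_F$ with $F$ finite. $\blacksquare$

## 8. Finite-rank matrices, embeddings in tori, and a uniform bound

**Corollary 4.**

(a) $\ker(C(G_p)\to\widehat{Z(G_p)})\cong M_{\mathbb N}(\mathbb F_p)/\{\text{finite rank matrices}\}$, which has cardinality $2^{\aleph_0}$.

(b) A discrete class-2 group is cc-dual if $[G,G]$ embeds in $\mathbb T^n$ for some $n$, in particular if $G$ is finitely generated, or if $[G,G]$ is torsion-free of cardinality $\le2^{\aleph_0}$.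

(c) The cardinality bound in (b) cannot be dropped: some uncountable discrete class-2 group with $[G,G]$ torsion-free is not cc-dual.

(d) A countable discrete class-2 group is cc-dual iff there is $N$ such that every $\chi\in\widehat{G/Z}$ is trivial on some $K_F$ with $|F|\le N$.

### The kernel for $G_p$: proof of (a)

**Step 1: describe $\widehat V$.** For $G_p$, $V$ is the group of pairs $(A,y)$ under addition, so $\widehat V=M_{\mathbb N}(\mathbb F_p)\times\mathbb F_p^{\mathbb N}$ via
$$\chi_{B,u}(A,y)=\omega^{\operatorname{tr}(AB)+u\cdot y},\qquad \operatorname{tr}(AB)=\sum_{i,j}A_{ij}B_{ji},$$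
a finite sum. Here $B$ and $u$ are arbitrary.

**Step 2: describe $K_F$.** For $c\ne0$, $(A,y,w)\in K_{\psi_c}$ if and only if $c^TAy'=c^TA'y$ for all $A',y'$. With $A'=0$ this gives $c^TA=0$. With $y'=0$, $A'=E_{ik}$ and $c(i)\ne0$ it gives $c(i)y(k)=0$ for all $k$, so $y=0$. Conversely $c^TA=0$, $y=0$ suffice. For $c=0$ we have $K_{\psi_c}=G_p$. Hence for $F=\{\psi_{c_1},\dots,\psi_{c_n}\}$ with not all $c_k=0$,
$$K_F=\{(A,0,w):\ c_k^TA=0\ \forall k\}.$$
So the columns of $A$ are arbitrary elements of $W=\bigcap_k\ker c_k\subset\mathbb F_p^{(\mathbb N)}$, finitely many nonzero.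

**Step 3: which characters die on $K_F$.** The sum $\operatorname{tr}(AB)$ pairs the $j$-th row of $B$ with the $j$-th column of $A$, summed over $j$. Using matrices $A$ with one nonzero column, $\chi_{B,u}$ is trivial on $K_F$ if and only if every row of $B$, as a functional on $\mathbb F_p^{(\mathbb N)}$, vanishes on $W$. A functional vanishing on the common kernel of finitely many functionals is a linear combination of them. So the condition is that every row of $B$ lies in $\operatorname{span}(c_1,\dots,c_n)$; there is no condition on $u$. If all $c_k=0$, or $F=\emptyset$, then $K_F=G_p$ and only the trivial character qualifies. Taking the union over $F$,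
$$S=\{(B,u):B\text{ of finite rank}\},$$
and Theorem 3 gives the isomorphism.

**Step 4: cardinality.** $M_{\mathbb N}(\mathbb F_p)$ has $2^{\aleph_0}$ elements. The $0/1$ diagonal matrices $D_T,D_{T'}$ of subsets $T,T'\subset\mathbb N$ differ by a matrix of rank $|T\triangle T'|$, so they give the same class only if $T\triangle T'$ is finite. Each class therefore contains at most countably many of the $2^{\aleph_0}$ matrices $D_T$, and there are $2^{\aleph_0}$ classes. $\blacksquare$

In particular the kernel is nonzero for each prime $p$. The trace character of Section 6 corresponds to the identity matrix, which does not have finite rank.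

### Embeddings in $\mathbb T^n$: proof of (b)

**Step 1: the general criterion.** Let $\psi_1^0,\dots,\psi_n^0$ be the coordinates of an embedding $[G,G]\hookrightarrow\mathbb T^n$. Since $\mathbb T$ is divisible and $Z$ is discrete, they extend to $\psi_1,\dots,\psi_n\in\widehat Z$. If $\psi_i([x,y])=1$ for all $i$ then $[x,y]=1$, so with $F=\{\psi_1,\dots,\psi_n\}$
$$K_F=\{x:[x,y]=1\ \forall y\in G\}=Z.$$
Every character of $G/Z$ is trivial on this $K_F$, and $G$ is cc-dual by Theorem 3.

**Step 2: finitely generated $G$.** By (1), and $[y,x]=[x,y]^{-1}$, the commutator is bimultiplicative. So $[G,G]$ is generated by the commutators of the finitely many generators. It is a finitely generated abelian group, hence a finite product of cyclic groups. Each of these embeds in $\mathbb T$, an infinite one by sending a generator to $e^{2\pi i\theta}$ with $\theta$ irrational. Step 1 applies.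

**Step 3: torsion-free $[G,G]$ of cardinality $\le2^{\aleph_0}$.** A torsion-free abelian group $M$ embeds in the $\mathbb Q$-vector space $M\otimes\mathbb Q$, whose dimension is at most $2^{\aleph_0}$ here. As a $\mathbb Q$-vector space, $\mathbb R$ is the direct sum of $\mathbb Q$ and a space of dimension $2^{\aleph_0}$, so $\mathbb T\cong\mathbb R/\mathbb Z\cong\mathbb Q/\mathbb Z\oplus\mathbb Q^{(2^{\aleph_0})}$. Hence $[G,G]$ embeds in $\mathbb T$, and Step 1 applies with $n=1$. $\blacksquare$

### More than $2^{\aleph_0}$ coordinates: proof of (c)

Define $G$ as $G_p$, but over $\mathbb Z$ and with an index set $I$ of cardinality $|I|>2^{\aleph_0}$: $A$ is an $I\times I$ integer matrix with finitely many nonzero entries, and $y,w\in\mathbb Z^{(I)}$. The computation of Step 1 in Section 6 applies unchanged. It gives (4), $Z=\{(0,0,w)\}\cong\mathbb Z^{(I)}$, and $[G,G]\subset Z$, which is torsion-free.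

Fix $t\in\mathbb R\setminus\mathbb Z$ and let $\chi(A,y,w)=e^{2\pi it\operatorname{tr}A}$, a character trivial on $Z$. Let $F=\{\psi_1,\dots,\psi_n\}\subset\widehat Z$ be finite. Since $|\mathbb T^n|\le2^{\aleph_0}<|I|$, the map $I\to\mathbb T^n$, $i\mapsto(\psi_k(e_i))_k$, is not injective. Choose $i\neq j$ with equal images and put $A=E_{ii}-E_{ji}$. Then $Ay'=y'(i)(e_i-e_j)$ is an integer multiple of $e_i-e_j$, so
$$\psi_k([(A,0,0),(A',y',w')])=\psi_k(Ay')=1\quad\text{for all }k,$$
and $(A,0,0)\in K_F$. But $\chi(A,0,0)=e^{2\pi it}\ne1$. So $\chi$ is nontrivial on every $K_F$, and $G$ is not cc-dual by Theorem 1. $\blacksquare$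

### A uniform bound for countable groups: proof of (d)

Let $S_n$ be the set of $\chi\in\widehat V$ trivial on some $K_F$ with $|F|\le n$. Then $S_n\subset S_{n+1}$, $S_n=S_n^{-1}$, and $S=\bigcup_nS_n$. If $\chi$ is trivial on $K_F$ and $\chi'$ on $K_{F'}$, then $\chi\chi'$ is trivial on $K_{F\cup F'}$, so $S_nS_m\subset S_{n+m}$. If $S_N=\widehat V$ for some $N$, then $S=\widehat V$ and $G$ is cc-dual by Theorem 3. Conversely, let $G$ be cc-dual, so $\widehat V=\bigcup_nS_n$.

**Step 1: each $S_n$, $n\ge1$, has the Baire property.** This is what allows category arguments. Since $Z$ and $V$ are countable and discrete, $\widehat Z^n\times\widehat V$ is compact metrizable. Consider the set of $(\psi_1,\dots,\psi_n,\chi)$ in it such that for all $x\in V$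
$$x\notin\bigcap_iK_{\psi_i}/Z\quad\text{or}\quad\chi(x)=1.$$
For fixed $x$, with a lift $\tilde x\in G$, the condition $x\in K_{\psi}/Z$ says $\psi([\tilde x,y])=1$ for all $y\in G$, which is closed in $\psi$. So the first alternative is an open condition, and the second is closed. Intersecting over the countably many $x$ gives a Borel set. Its projection to $\widehat V$ is $S_n$: repetitions among the $\psi_i$ account for all nonempty $F$ with $|F|\le n$, and $F=\emptyset$ gives the same subgroup as $F=\{1\}$. A projection of a Borel set is analytic, and analytic sets have the Baire property.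

**Step 2: an open set inside some $S_{2n}$.** By the Baire category theorem for the compact group $\widehat V$, some $S_n$ with $n\ge1$ is nonmeagre. By Pettis' theorem, for a nonmeagre set $S_n$ with the Baire property in a topological group of this kind, $S_nS_n^{-1}$ contains a neighborhood $U$ of $1$. Also $S_nS_n^{-1}\subset S_{2n}$.

**Step 3: compactness.** Finitely many translates $\chi_iU$ cover $\widehat V$. The finitely many $\chi_i$ lie in a common $S_m$, because the $S_m$ increase to $\widehat V$. So
$$\widehat V=\bigcup_i\chi_iU\subset S_mS_{2n}\subset S_{m+2n},$$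
and $N=m+2n$ works. $\blacksquare$
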